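# Weighted sums over all elements of a finite abelian group

## 1. Cutting a listing along a subgroup of prime index

Let $A$ be a finite abelian group, written additively, of order $m$ and exponent $n$ (the least $n\ge 1$ with $nA=0$). Recall that $m$ and $n$ have the same prime divisors. We write $s_A=\sum_{g\in A}g$.

**Definition ($d$-listing).** For $d\ge 1$, a *$d$-listing* of $A$ is a sequence $(g_1,\dots,g_{dm})$ that contains each element of $A$ exactly $d$ times.

For instance, $(0,1,1,0)$ is a $2$-listing of $\mathbf Z/2$. A $1$-listing is just an ordering of $A$. Given integer weights $\tau\in\mathbf Z^{dm}$, put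
$$\Sigma_d(A;\tau)=\Big\{\sum_i\tau_ig_i:\ (g_i)\text{ a }d\text{-listing of }A\Big\}.$$

Here is the construction on which everything turns. Let $p$ be a prime dividing $m$, let $H\le A$ be a subgroup of index $p$, and let $m'=|H|=m/p$. (Such an $H$ exists: $A/pA$ is a nonzero vector space over $\mathbf F_p$, and we take the preimage of a hyperplane.) Let $\varphi:A\to\mathbf F_p=\{0,1,\dots,p-1\}$ be a surjective homomorphism with kernel $H$, and for each $a\in\mathbf F_p$ choose $\rho_a\in A$ with $\varphi(\rho_a)=a$.

**Definition (arrangement).** An *arrangement* $B$ is a partition of the index set $\{1,\dots,dm\}$ into blocks $B_a$ ($a\in\mathbf F_p$), each of size $dm'$. Write $\tau(B_a)=\sum_{i\in B_a}\tau_i$, and let $\tau|_{B_a}$ be the vector of the weights with index in $B_a$.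

Given an arrangement, pick for each $a$ any $d$-listing $(h_i)_{i\in B_a}$ of $H$ and set $g_i=\rho_a+h_i$ for $i\in B_a$. The entries with $i\in B_a$ list the coset $\rho_a+H$, each element $d$ times, so $(g_i)$ is a $d$-listing of $A$. Its weighted sum is $\sum_a\tau(B_a)\rho_a+\sum_a\sum_{i\in B_a}\tau_ih_i$. Hence
$$\Sigma_d(A;\tau)\ \supseteq\ R(B):=\sum_{a}\tau(B_a)\rho_a+\sum_a\Sigma_d(H;\tau|_{B_a}),\tag{1}$$
where the last sum is a sum of sets. The part inside $H$ is governed by the same problem for a smaller group. The position of $R(B)$ among the cosets of $H$ is governed by one congruence: $R(B)$ lies in the coset on which $\varphi$ equals $\sum_a a\,\tau(B_a)$ mod $p$. For $x\in A$ we say that $B$ is an arrangement *for $x$* if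
$$\sum_{a}a\,\tau(B_a)\equiv\varphi(x)\pmod p,\tag{2}$$
so that $R(B)\subseteq x+H$. Equivalently, if index $i$ carries the *label* $a$ when $i\in B_a$, then (2) says that $\sum_i(\text{label of }i)\,\tau_i\equiv\varphi(x)$.

**Example.** Let $A=\mathbf Z/6$, $d=1$, $p=2$, $H=\{0,2,4\}$, $\rho_0=0$, $\rho_1=1$, and let $\varphi$ be reduction mod $2$. Take $\tau=(2,1,0,0,0,0)$.

* With weights $(2,0,0)$ on $B_0$ and $(1,0,0)$ on $B_1$, both sets $\Sigma_1(H;\cdot)$ equal $H$, and $R(B)=1+H$. All odd elements are attained.
* With $(2,1,0)$ on $B_0$ and $(0,0,0)$ on $B_1$, the sums from $B_0$ are $2g+h=h-g$ with $g\ne h$ in $H$. So $R(B)=\{2,4\}$, and the point $0$ of $H$ is missed.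
* With $(1,0,0)$ on $B_0$ and $(2,0,0)$ on $B_1$, we get $R(B)=2+H+H=H$. All even elements are attained.

The second arrangement shows what can go wrong, and the third shows how a different arrangement can repair it. We use arrangements to determine, by induction on $m$, exactly which elements of $A$ lie in $\Sigma_d(A;\tau)$.

## 2. Expressible elements, two obstructions, and the theorems

Let $A$, for a moment written multiplicatively, have order $m$, and let $\pi\in\mathbf Z^m$. An element $x\in A$ is called *$\pi$-expressible* if $x=g_1^{\pi_1}\cdots g_m^{\pi_m}$ for some ordering $g_1,\dots,g_m$ of $A$. In additive notation the set of $\pi$-expressible elements is $\Sigma_1(A;\pi)$.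

Three remarks hold for all $d$. The set $\Sigma_d(A;\tau)$ depends only on $\tau$ mod $n$; it does not change when $\tau$ is reordered; and subtracting a constant $c$ from every weight (we call this *shifting by $c$*) translates it:
$$\Sigma_d(A;\tau-c)=\Sigma_d(A;\tau)-cd\,s_A.\tag{3}$$

Two phenomena prevent an element from being expressible.

*Congruent weights.* If a prime $q\mid m$ divides all differences $\tau_i-\tau_j$, then after a shift all weights are divisible by $q$, so all sums lie in one coset of $qA\neq A$. For example, for $A=\mathbf Z/4$ and $\tau=(2,0,0,0)$ the sums are $2g$, and only $0$ and $2$ occur.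

*Two opposite weights.* If $\tau=(r,-r,0,\dots,0)$, the sums are $r(g_1-g_2)$ with $g_1\neq g_2$. If $\gcd(r,n)=1$, then $0$ is never attained.

A conjecture in the paper of John R. Britnell and Mark Wildon, "On types and classes of commuting matrices over finite fields", arXiv:1001.0811 (2010), says that for cyclic groups these are the only obstructions.

**Conjecture.** Let $A$ be cyclic of order $m$ and let $\pi\in(\mathbf Z/m\mathbf Z)^m$, with entries represented in $\{0,\dots,m-1\}$ and $\pi_1\ge\cdots\ge\pi_m$. Let $\pi'$ be obtained by subtracting $\pi_m$ from each part. Then every element of $A$ is $\pi$-expressible unless one of the following holds: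

1. up to reordering, $\pi\equiv(m-r+c,\,r+c,\,c,\dots,c)$ mod $m$ for some integers $r$ and $c$;
2. some integer $p>1$ divides each part of $\pi'$ and also divides $m$.

That paper reports the case of prime $m$ as known, citing Gács, Theorem 1.2. We shall prove the conjecture for every $m$, including the prime case, and the only theorem we quote is Cauchy–Davenport. We prove more, for all finite abelian groups and all $d$.

**Definition.** Let $\tau\in\mathbf Z^{dm}$.

* $\tau$ is *primitive* for $A$ if for every prime $q\mid m$ the entries of $\tau$ are not all congruent mod $q$.
* $\tau$ is *exceptional* for $A$ if $d=1$, $m\ge3$ and, up to order, $\tau\equiv(c+r,c-r,c,\dots,c)\pmod n$ with $\gcd(r,n)=1$.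

Both notions depend only on $\tau$ mod $n$ up to order, and both are invariant under shifting. For $\mathbf Z/4$, the vector $(2,0,0,0)$ is not primitive, $(1,0,0,0)$ is primitive and not exceptional, and $(1,3,0,0)$ is exceptional. An exceptional vector is always primitive, since it contains $c$ and $c+r$.

**Theorem 1.** If $\tau\in\mathbf Z^{dm}$ is primitive for $A$ and not exceptional, then $\Sigma_d(A;\tau)=A$. If $\tau$ is exceptional, then $\Sigma_1(A;\tau)=A\setminus\{c\,s_A\}$.

**Theorem 2.** Let $\tau\in\mathbf Z^{dm}$ and $D=\gcd\big(n,\{\tau_i-\tau_j\}\big)$. Then $\Sigma_d(A;\tau)$ is a full coset of $DA$, unless $\tau$ is exceptional, in which case $D=1$ and it is $A$ minus exactly one point.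

**Corollary 3.** Let $A$ be cyclic of order $m\ge2$. Every element of $A$ is $\pi$-expressible if and only if neither (1) nor (2) of the Conjecture holds. If (2) holds, the expressible set is exactly one coset of $DA\ne A$, where $D=\gcd(m,\{\pi_i-\pi_j\})>1$. If (1) holds and (2) fails, exactly one element is missed, namely $c\,s_A$ (multiplicatively, $\big(\prod_{g\in A}g\big)^c$).

For $m=1$ everything is trivially expressible, so the Conjecture holds for all $m$. In Theorem 2 there are no exceptions at all when $d\ge2$, because exceptional vectors have $d=1$.

**Proof of Corollary 3 from Theorems 1 and 2.** Replacing $p$ by a prime factor, condition (2) says that some prime $q\mid m$ divides all $\pi_i-\pi_m$, that is, $\pi$ is not primitive, that is, $D>1$. If neither (1) nor (2) holds, then $\pi$ is primitive, and it is not exceptional because an exceptional vector satisfies (1). So every element is expressible. If (2) holds, then $D>1$, so $\pi$ is not exceptional, and Theorem 2 gives one coset of $DA\neq A$. Finally let (1) hold and (2) fail. For $m=2$, (1) gives two congruent entries, so (2) would hold; thus $m\ge3$. The entries include $c$ and are not all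 congruent modulo any prime $q\mid m$, so no such $q$ divides $r$, and $\gcd(r,m)=1$. Hence $\pi$ is exceptional, and Theorem 1 says that exactly $c\,s_A$ is missed. $\square$

**Proof of the second sentence of Theorem 1.** The sums are $c\,s_A+r(g_1-g_2)$ with $g_1\ne g_2$ arbitrary. Here $g_1-g_2$ takes every nonzero value, and multiplication by $r$ is an automorphism of $A$. So exactly $c\,s_A$ is missed. $\square$

It remains to prove the first sentence of Theorem 1, and Theorem 2.

## 3. Two nonzero weights, and groups of order at most four

For $m=2$ and $d=1$, a primitive vector is, mod $2$ and up to order, $(1,0)$, and the sums are $0,1$. For $m=3$ and $d=1$ a primitive vector has two congruent entries or three distinct ones. In the first case it shifts to $(u,0,0)$ with $u\not\equiv0$, and $ug$ takes every value. In the second case $\tau\equiv(c+1,c-1,c)$ up to order, which is exceptional; for $(1,2,0)$ the sums are $g_1+2g_2=g_1-g_2$, so $1,2$ occur and $0$ does not.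

These computations use vectors with few nonzero entries. The next lemma handles all vectors with at most two.

**Lemma 4.** Let $m\ge2$ and $d=1$. If $\tau\equiv(u,v,0,\dots,0)$ mod $n$ up to order is primitive and not exceptional, then $\Sigma_1(A;\tau)=A$.

**Proof.** First, $\gcd(u,v,n)=1$. If $m\ge3$, there is a zero entry, so a prime $q\mid n$ dividing $u$ and $v$ would contradict primitivity. If $m=2$, then $u\not\equiv v$ mod $2$, so one of them is odd. By Bézout, $uA+vA=A$, so the homomorphism $A^2\to A$, $(g,h)\mapsto ug+vh$, is surjective and each fiber has exactly $m$ elements. We need, in the fiber over a given $x$, an element with $g\neq h$; then the other elements of $A$ are given to the zero weights.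

Suppose the fiber over $x$ has no such element. Then it is contained in the diagonal, and having $m$ elements it is the whole diagonal. So $(u+v)g=x$ for all $g$. Taking $g=0$ gives $x=0$, so $n\mid u+v$, and then $\gcd(u,n)=\gcd(u,v,n)=1$. If $m\ge3$, then $\tau\equiv(u,-u,0,\dots,0)$ is exceptional, a contradiction. If $m=2$, then $u\equiv v$ mod $2$, against primitivity. $\square$

**Order four, $d=1$.** We prove Theorem 1 here directly, since our induction will not reach this case. Let $\tau$ be primitive and not exceptional.

*$A=(\mathbf Z/2)^2$*, so $n=2$. Up to shift and order, the nonconstant vectors mod $2$ are $(1,0,0,0)$ and $(1,1,0,0)$. The second is exceptional. The first is not, and Lemma 4 applies to it.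

*$A=\mathbf Z/4$*. There are even and odd entries. If one or three entries are odd, shift so that exactly one is odd. Two of the three even entries are congruent mod $4$; shift them to $0$ and apply Lemma 4. If exactly two entries are odd, and the two even entries, or the two odd entries, are congruent mod $4$, again shift these to $0$ and apply Lemma 4. Otherwise $\tau\equiv(0,1,2,3)$ up to order, and
$$g=(0,1,2,3),\ (1,0,2,3),\ (1,0,3,2),\ (1,2,0,3)$$
give the sums $14,13,12,11$, which represent all residues mod $4$. $\square$

## 4. Swapping pairs, and why pairs reach only half of $\mathbf F_p$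

Let $A=\mathbf F_p$. A natural approach is to pair off unequal weights. If the weights $u\neq v$ sit on group elements $k-1$ and $k$, interchanging them changes the sum by $\pm(u-v)\ne0$. With $s$ disjoint pairs, all $2^s$ choices are available independently, and we recall what that gives.

**Cauchy–Davenport theorem.** For nonempty $A_1,\dots,A_s\subseteq\mathbf F_p$, $|A_1+\dots+A_s|\ge\min\big(p,\ \sum_i|A_i|-s+1\big)$.

So $s$ pairs reach at least $\min(p,s+1)$ sums, and $p-1$ pairs suffice. For $d=1$ and $p$ odd, however, the $p$ weights contain at most $(p-1)/2$ disjoint pairs, and the bound stops at $(p+1)/2$. Pairs alone cannot finish $d=1$; Section 5 uses larger blocks. When elements are repeated there is enough room. We make this precise, with flexible multiplicities, because the same lemma will later produce arrangements.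

**Lemma 5.** Let $h\ge0$. A sequence of length $L\ge2h$ in which each value occurs at most $L-h$ times contains $h$ disjoint pairs of unequal entries.

**Proof.** Induct on $L$. If $L=2h$, sort the sequence as $a_1,\dots,a_{2h}$ and pair $a_k$ with $a_{k+h}$. If $a_k=a_{k+h}$ for some $k$, there would be $h+1>L-h$ equal entries, a contradiction.

If $L>2h$, delete one occurrence of a most frequent value $v$. We check that each value now occurs at most $(L-1)-h$ times. This holds for $v$. If another value occurred at least $L-h$ times, then $v$ originally occurred at least that often too, so $2(L-h)\le L$, that is, $L\le2h$, a contradiction. So the hypothesis holds for the sequence of length $L-1\ge2h$. $\square$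

**Lemma 6 (labeling lemma).** Let $p$ be prime, and let $\lambda_a$ ($a\in\mathbf F_p=\{0,\dots,p-1\}$) be integers with $\lambda_0,\lambda_{p-1}\ge1$ and all other $\lambda_a\ge2$. Let $N$ be a sequence of $L=\sum_a\lambda_a$ integers, not all congruent mod $p$. Then for each $x\in\mathbf F_p$ one can give labels in $\mathbf F_p$ to the entries of $N$, using label $a$ exactly $\lambda_a$ times, so that $\sum(\text{label})(\text{entry})\equiv x$.

**Proof.** Note that $L\ge2+2(p-2)=2p-2$. Subtracting a constant from all entries changes every such sum by the same amount, since the total of the labels is fixed. So assume that $0$ is a most frequent residue, and let $l\ge1$ be the number of entries that are nonzero mod $p$.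

*If $l\ge p-1$*, the residue $0$, and hence every residue, occurs at most $L-(p-1)$ times. By Lemma 5 with $h=p-1$ there are disjoint pairs $(u_j,v_j)$, $1\le j\le p-1$, with $u_j\not\equiv v_j$. Give pair $j$ the labels $j-1$ and $j$. This uses labels $0$ and $p-1$ once and each other label twice, which the capacities allow. Fill up the remaining labels arbitrarily. Interchanging the labels in pair $j$ changes the sum by some $\delta_j\not\equiv0$. So the attained sums include a translate of $\sum_{j=1}^{p-1}\{0,\delta_j\}$, which is $\mathbf F_p$ by Cauchy–Davenport.

*If $l\le p-2$*, let $u_1,\dots,u_l$ be the nonzero entries. Give $u_1,\dots,u_{l-1}$ distinct labels from $\{1,\dots,p-2\}$, possible as $l-1\le p-3$, and give $u_l$ an arbitrary label $a\in\mathbf F_p$. The capacities allow it: a label in $\{1,\dots,p-2\}$ is used at most twice, and $0$ and $p-1$ at most once. The zero entries fill the rest. The sum is $\text{const}+au_l$, which takes every value as $a$ varies. $\square$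

## 5. Prime order: triples that gain three, quadruples that gain four

**Proposition 7.** Theorem 1 holds when $|A|=p$ is prime.

**Proof.** For $d\ge2$ this is Lemma 6 with all $\lambda_a=d$, the labels being the group elements. Let $d=1$, $A=\mathbf F_p$, and let $\tau$ be nonconstant mod $p$ and not exceptional. Shift so that $0$ is a most frequent residue, with multiplicity $M\ge1$, and let $l=p-M\ge1$ be the number of nonzero entries. If $l\le2$, use Lemma 4. This covers $p\le3$. So let $l\ge3$; then $p\ge4$, so $p\ge5$. All entries are regarded mod $p$.

**Step 1: few nonzero weights, $3\le l\le(p+1)/2$.** The purpose is to reuse the linear equation of Lemma 4, with the other nonzero weights placed in advance. Among three nonzero entries some two, $u$ and $v$, satisfy $u+v\ne0$; if all three pairwise sums vanished, we would get $2u=0$ for one of them. Give the other $l-2$ nonzero entries distinct elements of $\mathbf F_p$, forming a set $W$ and contributing $y$ to the sum. The equation $ug+vh=x-y$ has $p$ solutions $(g,h)$. Exactly one has $g=h$, at most $l-2$ have $g\in W$, and at most $l-2$ have $h\in W$. Since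
$$p-1-2(l-2)\ge p-1-(p-3)=2,$$
there is a solution with $g\ne h$ and $g,h\notin W$. The zero weights take the remaining elements. So every $x$ is attained.

**Step 2: many nonzero weights, $l\ge(p+3)/2$, i.e. $M\le(p-3)/2$; the gain of a block.** The purpose of this step is to set up the bookkeeping. Partition the entries into blocks, and partition $\{0,\dots,p-1\}$ into intervals of the corresponding lengths. Let $V_C$ be the set of sums obtained from block $C$ when its entries are matched in all ways with its interval. The attained sums contain $\sum_CV_C$. Call $|V_C|-1$ the *gain* of $C$. By Cauchy–Davenport,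
$$\text{total gain}\ge p-1\quad\Longrightarrow\quad\Sigma_1(\mathbf F_p;\tau)=\mathbf F_p.\tag{4}$$
Shifting the entries of a block by a constant, or translating its interval, only translates $V_C$; so the gain may be computed with the interval starting at $0$ and after any shift of the entries.

* **(α)** *Two distinct entries have gain $1$.* With interval $0,1$ and entries $u\neq v$, $V=\{u,v\}$.

* **(β)** *Three distinct entries have gain at least $3$.* Shift the entries to $0,t,u$ with $t,u$ nonzero and distinct, and use $0,1,2$. Then
$$V=\{t,\ u,\ 2t,\ 2u,\ t+2u,\ 2t+u\}.$$
The elements $t,u,2t,2u$ are distinct unless $u=2t$ or $t=2u$. If $u=2t$, then $V=\{t,2t,4t,5t\}$, and these four are distinct because the differences of $1,2,4,5$ lie between $1$ and $4$ in absolute value and $p\ge5$. The case $t=2u$ is the same with $t,u$ exchanged.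

* **(γ)** *If $p\ge7$, entries $0,0,x,y$ with $x,y\ne0$ have gain at least $4$.* Here $V=\{xw+yw':w\ne w'\in\{0,1,2,3\}\}$. Multiplying both entries by $x^{-1}$ does not change $|V|$, so let $x=1$. If $y=1$, then $V=\{1,2,3,4,5\}$ has five elements. Let $y\neq1$ and suppose $|V|\le4$. Taking $w'=0,3,1$ we see that $V$ contains
$$X=\{1,2,3\},\qquad 3y+\{0,1,2\}=X+(3y-1),\qquad y+\{0,2,3\}.$$
At most one element of $V$ lies outside $X$. So $X+(3y-1)$ meets $X$ in at least two elements. The differences $-2,\dots,2$ are distinct mod $p$, and translates of $X$ by $\pm2$ meet $X$ in only one element, so $3y-1\in\{0,1,-1\}$. As $3y\neq0$, we get $3y\in\{1,2\}$. Also at least two of $y,\ y+2,\ y+3$ lie in $X$, that is, at least two of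
$$y\in\{1,2,3\},\qquad y\in\{-1,0,1\},\qquad y\in\{-2,-1,0\}$$
hold. Since $p\ge7$, the residues $-2,\dots,3$ are distinct, so the pairwise intersections are $\{1\}$, $\{-1,0\}$ and $\emptyset$. Hence $y\in\{1,-1,0\}$, and so $y=-1$. Then $-3\in\{1,2\}$, i.e. $p\mid4$ or $p\mid5$, a contradiction.

A triple thus gains one per entry used, and so does a quadruple of type (γ); a pair gains one less than its size. By (4) we can afford to lose one in total. Write $p=3t+r$ with $r\in\{1,2\}$.

**Step 3: $M\le t$.** The purpose is to cut almost everything into triples. Sort the entries and deal them cyclically into $t$ columns. Two entries of one column are at distance at least $t$ in the sorted order; if they were equal there would be at least $t+1$ equal entries. So each column has pairwise distinct entries.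

If $r=1$, then $t\ge2$, and one column has size $4$ and the others $3$. Remove one entry from the large column and let it be a block by itself, with gain $0$. We have $t$ triples of type (β), and the gain is at least $3t=p-1$.

If $r=2$, remove two unequal entries so that all columns have size $3$. For $t=1$ there is one column of five distinct entries, and we remove any two. For $t\ge2$ there are two columns of size $4$, and we remove one entry from each, chosen unequal. The removed entries form a pair of type (α). The gain is at least $3t+1=p-1$.

**Step 4: $M\ge t+1$.** Now $0$ is too frequent for triples alone, and the purpose is to absorb surplus zeros in quadruples. If $p=5$, then $t=1$ and $2\le M\le1$, impossible; so $p\ge7$. We have $l=p-M\le3t+2-(t+1)=2t+1<2M$, and $l\ge(p+3)/2>M$. Put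
$$i=l-M>0,\qquad j=2M-l>0,\qquad\text{so}\quad i+j=M,\quad 2i+j=l.$$
Among the $l$ nonzero entries each value occurs at most $M=l-i$ times, and $l\ge2i$. So Lemma 5 gives $i$ disjoint unequal pairs of nonzero entries. Adjoin a zero to each to get $i$ triples of type (β). There remain $l-2i=j$ nonzero entries and $M-i=j$ zeros. They form $\lfloor j/2\rfloor$ blocks of type (γ) and, if $j$ is odd, one pair $\{0,x\}$ of type (α). The gain is at least $3i+2j$ if $j$ is even and at least $3i+2(j-1)+1$ if $j$ is odd. So it is at least
$$3i+2j-1=(i+j)+(2i+j)-1=M+l-1=p-1.$$
By (4) the proof is complete. $\square$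

## 6. Non-primitive weights become listings with multiplicity

When we cut $\tau$ into blocks, a block may be constant modulo some prime even though $\tau$ is not. So for $H$ we need Theorem 2 and not only Theorem 1. Deducing one from the other is where multiplicities enter, even if one cares only about $d=1$: for $H=\mathbf Z/8$ and weights $(2,0^7)$, where $0^k$ means $k$ entries $0$, the sum is $1\cdot(2g_1)$, and as $g_i$ runs through $H$, $2g_i$ runs through $2H$ twice. So we have weights $(1,0^7)$ on a $2$-listing of $2H$.

**Proposition 8.** For every $M_0$, Theorem 1 for all groups of order at most $M_0$ (and all $d$) implies Theorem 2 for all groups of order at most $M_0$ (and all $d$).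

**Proof.** Let $|A|=m\le M_0$, and write $\tau_i-\tau_{dm}=Dt_i$ with integers $t_i$. Then
$$\sum_i\tau_ig_i=\tau_{dm}\,d\,s_A+\sum_it_i(Dg_i).$$
Let $A[D]$ be the kernel of $g\mapsto Dg$. This map $A\to DA$ is $|A[D]|$-to-one. So if $(g_i)$ is a $d$-listing of $A$, then $(Dg_i)$ is a $d|A[D]|$-listing of $DA$. Every such listing of $DA$ arises, since over each element we can distribute its $|A[D]|$ preimages, each $d$ times. Therefore
$$\Sigma_d(A;\tau)=\tau_{dm}\,d\,s_A+\Sigma_{d|A[D]|}(DA;t).$$

The group $DA$ has exponent $n/D$. The vector $t$ is primitive for $DA$: if all $t_i$ were congruent mod a prime $q\mid n/D$, they would all be congruent to $t_{dm}=0$, so $qD$ would divide $n$ and all the differences $\tau_i-\tau_j$, contradicting the choice of $D$.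

If $D>1$, then since $D\mid n$ we have $|A[D]|\ge2$, so $t$ is not exceptional. Theorem 1 for $DA$ gives $\Sigma_{d|A[D]|}(DA;t)=DA$, and $\Sigma_d(A;\tau)$ is a full coset of $DA$. Moreover, $\tau$ is not exceptional, because for an exceptional vector $r=(c+r)-c$ is a difference coprime to $n$, which forces $D=1$. If $D=1$, then $\tau$ is primitive, and Theorem 1 for $A$ is the assertion. $\square$

## 7. What a single arrangement gives

We now prove the first sentence of Theorem 1 by induction on $m$, for all $d$ simultaneously. The case $m=1$ is trivial, $m$ prime is Proposition 7, and $(m,d)=(4,1)$ was done in Section 3. So let $m$ be composite with $(m,d)\ne(4,1)$, let $\tau$ be primitive and not exceptional, and assume Theorem 1 for all smaller orders, hence by Proposition 8 also Theorem 2.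

Use the construction of Section 1 with $p$ the **smallest** prime divisor of $m$. Let $n'$ be the exponent of $H$. Since $m$ is composite, $m'\ge p$. If $m'=2$, then $m=4$ and $d\ge2$. So in all cases
$$dm'\ge3.\tag{5}$$

Fix a target $x\in A$. The most hopeful plan is to find an arrangement for $x$ in which every block is primitive for $H$ and not exceptional. This is too much to ask: for $\tau=(1,0,\dots,0)$ all blocks but one are constant. What we can ask is that the blocks *together* see every prime.

**Condition (b).** For each prime $q\mid m'$, some block is nonconstant mod $q$.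

**Definition.** For $d=1$, an arrangement is *bad* if one block is exceptional for $H$ and all other blocks are constant mod $n'$.

The second arrangement in the example of Section 1 is bad: $(2,1,0)$ is exceptional for $H\cong\mathbf Z/3$, and the other block is zero.

**Lemma 9.** Suppose an arrangement for $x$ satisfies (b). If it is not bad, then $R(B)=x+H$. If it is bad, then $R(B)$ is $x+H$ minus one point.

**Proof.** Let $D_a=\gcd(n',\text{differences of weights in }B_a)$. By Theorem 2 for $H$, the set $\Sigma_d(H;\tau|_{B_a})$ is a coset of $D_aH$, or $H$ minus a point if the block is exceptional. By (b), no prime divides $n'$ and all $D_a$, so $\gcd(n',\{D_a\}_a)=1$ and, by Bézout, $\sum_aD_aH=H$.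

If no block is exceptional, $R(B)$ is a sum of cosets of the $D_aH$, hence a full coset of $H$, which is $x+H$.

Suppose one block is exceptional and another is nonconstant mod $n'$. The second contributes a set with at least two elements: either a coset of $D_aH$, where $D_a$ is a proper divisor of $n'$ and so $D_aH\ne0$, or $H$ minus a point with $|H|\ge3$. Now $(H\setminus\{w\})+\{t_1,t_2\}=H$ for $t_1\ne t_2$ in $H$, because the two translates miss different points. So the sum of the two blocks is already $H$, and $R(B)=x+H$.

If one block is exceptional and all others are constant mod $n'$, the others contribute single points, and $R(B)$ is $x+H$ minus one point. $\square$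

**Shift convention.** When we shift $\tau$ by $c$ we replace $x$ by $x-cd\,s_A$. By (3), whether $x\in\Sigma_d(A;\tau)$ is unaffected. Since $\varphi(d\,s_A)=dm'\sum_aa$ and each block has size $dm'$, both sides of (2) change by $-c\,dm'\sum_aa$; so being an arrangement for $x$ is unaffected. Condition (b), badness, primitivity and being exceptional are shift invariant too.

## 8. An arrangement for $x$ that sees every prime

**Lemma 10.** There is an arrangement for $x$ that satisfies (b).

**Proof.** Let $\omega$ be the number of primes dividing $m'$. First we check that there is room: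
$$\omega+2\le dm'.\tag{6}$$
For $\omega=1$ this is (5), and for $\omega\ge2$ we have $m'\ge2^\omega\ge\omega+2$. Next choose a set $T$ of at most $\omega+1$ indices on which $\tau$ is nonconstant mod every prime $q\mid m'$: one index $i_0$ and, for each $q$, an index $i_q$ with $\tau_{i_q}\not\equiv\tau_{i_0}$ mod $q$, which exists by primitivity. Placing $T$ in a single block secures (b), and the remaining indices must then fix the congruence (2).

**Case 1: $\tau$ is nonconstant mod $p$ off $T$.** Put $T$ into $B_0$. Label the other indices by Lemma 6 with $\lambda_0=dm'-|T|\ge1$ and $\lambda_a=dm'\ge3$ for $a\ne0$, so that the sum of label times weight is $\varphi(x)$; the indices in $T$ have label $0$ and contribute nothing. This is an arrangement for $x$, and $B_0\supseteq T$ gives (b).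

**Case 2: $\tau$ is constant mod $p$ off $T$.** Now the indices off $T$ cannot influence (2), and we must use an element of $T$ for it. Shift so that the constant is $0$. Let $N=\{i:\tau_i\not\equiv0\bmod p\}\subseteq T$, and let $Z$ be its complement. By primitivity at $p$ and by (6), $1\le|N|\le\omega+1\le dm'-1$. Choose $T_Z\subseteq Z$ with $|T_Z|\le\omega+1$ such that $T_Z$ is nonconstant mod $q$ for every prime $q\mid m'$ for which $\tau|_Z$ is nonconstant. Pick $u\in N$. Put $N\setminus\{u\}$ into $B_0$, put $u$ into the block $B_a$ with $a\tau_u\equiv\varphi(x)$ mod $p$, put $T_Z$ into $B_1$ (there is room even if $u$ is also there, since $|T_Z|+1\le\omega+2\le dm'$), and place the rest of $Z$ arbitrarily.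

Mod $p$ the only contribution to $\sum_aa\,\tau(B_a)$ comes from $u$, so the arrangement is for $x$. Every block contains at most $|N|\le dm'-1$ elements of $N$, hence an element of $Z$. Let $q\mid m'$ be prime. If $\tau|_Z$ is nonconstant mod $q$, then $B_1\supseteq T_Z$ is nonconstant mod $q$. If $\tau|_Z$ is constant mod $q$, then by primitivity some $i\in N$ has a different residue mod $q$; its block also contains an element of $Z$, so it is nonconstant mod $q$. So (b) holds. $\square$

For $d\ge2$ there are no bad arrangements, so Lemmas 10 and 9 give $x\in R(B)\subseteq\Sigma_d(A;\tau)$, and Theorem 1 is proved for this $m$ and all $d\ge2$.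

For $d=1$ this argument stops exactly when the arrangement is bad and $x$ is the missed point. From now on $d=1$, so $m\neq4$ and $m'\ge3$, and we **suppose for contradiction that $x\notin\Sigma_1(A;\tau)$**. By Lemma 9,
$$\text{every arrangement for }x\text{ that satisfies (b) is bad.}\tag{7}$$
This is a strong hypothesis, since we are free to rearrange. In Section 9 it forces the shape of $\tau$ mod $n'$, and in Section 10 we contradict that shape.

## 9. Badness forces $\tau\equiv(r',-r',0^{m-2})$ modulo $n'$

By Lemma 10 and (7) a bad arrangement for $x$ exists; fix one, with exceptional block $E=B_e$. After a shift,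
$$\tau|_E\equiv(r,-r,0^{m'-2})\pmod{n'},\quad\gcd(r,n')=1,\qquad\tau|_{B_b}\equiv(c_b^{\,m'})\pmod{n'}\ \ (b\ne e),\tag{8}$$
where $c^k$ inside a vector means $k$ entries equal to $c$.

**Lemma 11.** After a further shift, up to order,
$$\tau\equiv(r',-r',0^{m-2})\pmod{n'},\qquad\gcd(r',n')=1.\tag{9}$$

**Proof.** If all $c_b\equiv0$ mod $n'$, then (8) is (9). In general all prime factors of $m'$ are at least $p$. So $m'\ge p+2$, or $m'=p+1$, or $m'=p$. If $m'=p+1$, a prime factor of $p+1$ that is at least $p$ must be $p+1$ itself, so $p$ and $p+1$ are both prime, $p=2$ and $m=6$. If $m'=p$, then $m=p^2$ with $p\ge3$, since $m\ne4$. We treat these cases separately.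

**(i) $m'\ge p+2$, and $c_b\not\equiv0$ mod $n'$ for some $b$.** The purpose is to mix $E$ and $B_b$ without disturbing (2), so that both become nonconstant. By (8) there are at least $p$ indices in $E$ with weight $\equiv0$ mod $n'$; choose $i_1,\dots,i_p$ among them, and choose distinct $j_1,\dots,j_p\in B_b$. Among the $p+1$ partial sums (including the empty one) of the differences $\tau_{j_k}-\tau_{i_k}$, two agree mod $p$. So there is a nonempty $K\subseteq\{1,\dots,p\}$ with $\sum_{k\in K}(\tau_{j_k}-\tau_{i_k})\equiv0$ mod $p$. Interchange $i_k$ and $j_k$ for all $k\in K$. The left side of (2) changes by $(e-b)\sum_{k\in K}(\tau_{j_k}-\tau_{i_k})\equiv0$, so the arrangement is still for $x$. Mod $n'$,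
$$\text{new }B_b\equiv(0^{|K|},\,c_b^{\,m'-|K|}),\qquad\text{new }E\equiv(r,-r,\,c_b^{|K|},\,0^{m'-2-|K|}),\qquad1\le|K|\le p\le m'-2.$$

Condition (b) holds: for a prime $q\mid m'$ with $q\nmid c_b$, the new $B_b$ is nonconstant mod $q$. If $q\mid c_b$, the new $E$ is, as it contains $r$ and $c_b\equiv0$.

The new $B_b$ is nonconstant mod $n'$. If the new $E$ is too, the arrangement is not bad, contradicting (7). If $n'\ge3$, then $r\not\equiv-r$ mod $n'$, so $E$ is nonconstant. If $n'=2$, then $m'$ is a power of $2$ with $m'\ge4$, and $p=2$. If in addition $m'\ge8$, the new $E$ contains $r\equiv1$ and at least $m'-4>0$ zeros, so it is nonconstant. The only remaining possibility is $n'=2$, $m'=4$, $p=2$. Then there is just one block besides $E$, with $c_b\equiv1$, so $\tau\equiv(1^6,0^2)$ mod $2$. Shifting by $1$ gives $(1,-1,0^6)$ mod $2$, which is (9).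

**(ii) $m=6$, and $c_b\not\equiv0$.** Here $p=2$, $n'=m'=3$, and $c_b\equiv\varepsilon r$ mod $3$ with $\varepsilon=\pm1$. The entries $r,-r,0$ of $E$ are $\varepsilon r,-\varepsilon r,0$ in some order. So $\tau\equiv((\varepsilon r)^4,-\varepsilon r,0)$ mod $3$. Subtracting $\varepsilon r$ gives $(0^4,\,-2\varepsilon r,\,-\varepsilon r)\equiv(0^4,\varepsilon r,-\varepsilon r)$, which is (9).

**(iii) $m=p^2$, $p\ge3$.** Here $n'=m'=p$, and the purpose is to show directly that only two weights differ from the rest mod $p$. Shift so that $0$ is a most frequent residue mod $p$; it occurs at least $p\ge3$ times. Let $l$ be the number of indices with nonzero residue. Since $E$ contains three distinct residues mod $p$ (they were $r,-r,0$ before the shift), $l\ge2$.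

Suppose $l\ge3$. Take indices $u,u',u''$ with nonzero residues and $z,z'$ with residue zero. Put $u,z$ into $B_0$ and $u',z'$ into $B_{p-1}$. The remaining indices include $u''$ and an index with residue zero, so Lemma 6 with $\lambda_0=\lambda_{p-1}=p-2\ge1$ and the other $\lambda_a=p$ distributes them so that the arrangement is for $x$. Two blocks are nonconstant mod $p$. As $p$ is the only prime dividing $m'$, (b) holds, and as $n'=p$, the arrangement is not bad. This contradicts (7).

So $l=2$; let $u,v$ now denote the two nonzero residues. Since $E$ contains three distinct residues, $E\equiv(u,v,0^{p-2})$. The entries of an exceptional block $(c+r,c-r,c^{m'-2})$ have sum $\equiv m'c\equiv0$ mod $p$, because $m'=p$. So $v\equiv-u$, and $\tau\equiv(u,-u,0^{p^2-2})$ mod $p$, which is (9). $\square$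

## 10. Excluding the forced shape

Assume (9), with $x$ changed according to the shift convention. Let $y,z$ be the indices with $\tau_y\equiv r'$ and $\tau_z\equiv-r'$ mod $n'$, and let $Z$ be the set of the other $m-2$ indices, so that $\tau_i\equiv0$ mod $n'$ for $i\in Z$. Since $pA\subseteq H$, we have $pn'A=0$, so $n'\mid n\mid pn'$.

**Step 1: two weights in $Z$ differ mod $n$.** This is where non-exceptionality of $\tau$ enters. If all $\tau_i$ with $i\in Z$ were congruent mod $n$, a shift would bring $\tau$ to the form $(u,v,0,\dots,0)$ mod $n$, and Lemma 4 would give $\Sigma_1(A;\tau)=A$, a contradiction. So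
$$\tau_i\not\equiv\tau_j\pmod n\quad\text{for some }i,j\in Z.\tag{10}$$

**Step 2: separating $y$ and $z$ is impossible.** We record which arrangements (7) now forbids. Suppose that, in an arrangement for $x$, the indices $y$ and $z$ lie in different blocks, each also containing an element of $Z$. Then both blocks contain $\pm r'$ and $0$ mod $n'$, so both are nonconstant mod every prime $q\mid m'$. Thus (b) holds, and two blocks are nonconstant mod $n'$, so the arrangement is not bad. By (7), there is no such arrangement.

**Step 3: the case $p\nmid m'$.** Here we construct the forbidden arrangement. The weights $\tau_i,\tau_j$ of (10) are congruent mod $n'$ but not mod $n$, and $n\mid pn'$ with $\gcd(p,n')=1$. So $\tau_i\not\equiv\tau_j$ mod $p$, and $\tau|_Z$ is nonconstant mod $p$. Put $y$ into $B_0$ and $z$ into $B_{p-1}$, and distribute $Z$ by Lemma 6 with $\lambda_0=\lambda_{p-1}=m'-1\ge2$ and the other $\lambda_a=m'$, so that the arrangement is for $x$. The blocks $B_0$ and $B_{p-1}$ contain elements of $Z$. This contradicts Step 2.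

**Step 4: the case $p\mid m'$ and $\varphi(x)\ne0$.** Here the positions of $y$ and $z$ alone decide (2). Since $p\mid n'$, $\tau_i\equiv0$ mod $p$ on $Z$, while $\tau_y\equiv-\tau_z\equiv r'\not\equiv0$ mod $p$. If $y\in B_a$ and $z\in B_{a'}$, the arrangement is for $x$ if and only if
$$r'(a-a')\equiv\varphi(x)\pmod p.\tag{11}$$
As $\varphi(x)\neq0$, choose $a\ne a'$ satisfying (11) and place $Z$ arbitrarily. Every block has size $m'\ge3$, so it contains an element of $Z$. This contradicts Step 2.

**Step 5: the case $p\mid m'$ and $\varphi(x)=0$.** Now (11) forces $y$ and $z$ into the same block, and a single arrangement may really be bad. The way out is to compare two arrangements that miss different points.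

Take $i,j$ from (10). Put $y,z,i$ into $B_0$ (possible as $m'\ge3$) and $j$ into $B_1$, and place the rest arbitrarily. By (11) this is an arrangement $B$ for $x$. Condition (b) holds because $B_0$ contains $r'$ and $0$ mod $n'$. By Lemma 9, $R(B)$ misses at most one point of $x+H$.

Let $B^*$ arise from $B$ by interchanging $i$ and $j$. By (11) it too is an arrangement for $x$. Since $\tau_i\equiv\tau_j\equiv0$ mod $n'$, the blocks do not change mod $n'$, and neither do the sets $\Sigma_1(H;\tau|_{B_a})$. Only the first term in (1) changes:
$$R(B^*)=R(B)+\eta,\qquad\eta=(\tau_j-\tau_i)(\rho_0-\rho_1).\tag{12}$$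

We claim $\eta\ne0$. Since $\tau_i,\tau_j$ are congruent mod $n'$ but not mod $n$, we have $n\ne n'$, and $n'\mid n\mid pn'$ gives $n=pn'$. Write $\tau_j-\tau_i=n't$; then $p\nmid t$. Let $\rho=\rho_0-\rho_1$. As $\rho\notin H$ and $H$ has prime index, $A=H+\mathbf Z\rho$. We have $n'H=0$, but $n'A\neq0$ since $n>n'$; so $n'\rho\neq0$. And $pn'\rho=n\rho=0$. So $n'\rho$ has order exactly $p$, and $\eta=t\,n'\rho\ne0$.

If $R(B)=x+H$, then $x\in R(B)$. Otherwise $R(B)=(x+H)\setminus\{w\}$ for some $w$. By (12), and since $R(B^*)\subseteq x+H$, the set $R(B^*)$ misses only the point $w+\eta\ne w$ of $x+H$. So in either case $R(B)\cup R(B^*)=x+H\ni x$. As both sets are contained in $\Sigma_1(A;\tau)$ by (1), $x\in\Sigma_1(A;\tau)$, a contradiction.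

Steps 3, 4 and 5 cover all cases, so no such $x$ exists and $\Sigma_1(A;\tau)=A$. This completes the induction, and with it the proof of Theorem 1. Theorem 2 follows by Proposition 8, and Corollary 3 by Section 2; so the Conjecture is true for all $m$. $\blacksquare$
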